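\title{A separable Schur space $X$ for which $L_1([0,1],X)$ is not strongly weakly compactly generated}

\begin{abstract}
We construct a separable Banach space $X$ with a $1$-unconditional basis and the Schur property, hence strongly weakly compactly generated (SWCG), such that the Lebesgue--Bochner space $L_1([0,1],X)$ is not SWCG and is not even isomorphic to a subspace of an SWCG space. It follows that, for a finite measure $\mu$, the space $L_1(\mu,Y)$ is SWCG for every SWCG space $Y$ if and only if $\mu$ is purely atomic. The basis of $X$ is indexed by the binary tree. Random nodes taken along one random branch give copies of the $\ell_1$-basis in $L_1([0,1],X)$, independent random nodes give weakly null sequences, and a diagonal argument plays the two kinds of sequences against each other.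
\end{abstract}

\section{Introduction}

Scalars are real or complex, $B_X$ is the closed unit ball of a Banach space $X$, and $\lambda$ is Lebesgue measure on $[0,1]$. A Banach space $X$ is \emph{strongly weakly compactly generated} (SWCG) if there is a weakly compact set $G\subseteq X$ such that for every weakly compact set $K\subseteq X$ and every $\varepsilon>0$ there is $n\in\mathbb N$ with
\[
K\subseteq nG+\varepsilon B_X .
\]
The set $G$ is not required to be convex or balanced. The definition says that the countably many sets $nG$ absorb all weakly compact subsets of $X$, up to an error that is small in norm. The property is invariant under isomorphisms $S$, because $S(nG+\varepsilon B_X)\subseteq nS(G)+\varepsilon\|S\|B_{S(X)}$.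

Reflexive spaces are SWCG, with $G=B_X$. So are separable spaces with the \emph{Schur property}, which means that weakly null sequences are norm null; the short proof is recalled in Lemma~\ref{lem:schurSWCG}. The space $L_1(\mu)$ of a finite non-negative measure $\mu$ is SWCG with $G=\{f:|f|\le1\}$. This $G$ is weakly compact, being the image of a closed bounded convex subset of $L_2(\mu)$ under the inclusion map; a weakly compact set $K\subseteq L_1(\mu)$ is uniformly integrable by the Dunford--Pettis theorem, that is, $\sup_{f\in K}\int_{\{|f|>n\}}|f|\,d\mu\to0$; and $f=f1_{\{|f|\le n\}}+f1_{\{|f|>n\}}$ gives $K\subseteq nG+\varepsilon B_{L_1(\mu)}$ for large $n$. We shall quote two further known facts: every SWCG space is weakly sequentially complete, and the $\ell_1$-sum of countably many SWCG spaces is SWCG.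

For a finite measure $\mu$ and a Banach space $X$, the \emph{Lebesgue--Bochner space} $L_1(\mu,X)$ consists of the classes of functions $f$ with values in $X$ that are almost everywhere limits of simple functions and satisfy $\|f\|=\int\|f(t)\|\,d\mu(t)<\infty$. We write $L_1([0,1],X)$ when $\mu=\lambda$; this space is isometrically isomorphic to the projective tensor product $L_1[0,1]\widehat\otimes_\pi X$. In general the projective tensor product of two SWCG spaces need not be SWCG. The following question, posed in \cite{Rodriguez}, asks what happens when one factor is $L_1[0,1]$: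
\begin{quote}
\emph{Is $L_1([0,1],X)$ SWCG whenever $X$ is SWCG?}
\end{quote}

The simplest cases point to a positive answer. If $\dim X=d<\infty$, then $L_1([0,1],X)$ is isomorphic to the $\ell_1$-sum of $d$ copies of $L_1[0,1]$. If $X=\ell_1$, then $L_1([0,1],X)$ is the $\ell_1$-sum of countably many copies of $L_1[0,1]$, since $\int\sum_k|f_k|=\sum_k\int|f_k|$. Both spaces are SWCG. For a general $X$ generated by $G$ one would try to repeat the scalar proof: cut off the large values of the functions in $K$, approximate the remaining values from $nG$, and generate with the functions that take values in $G$. This plan needs the functions of a weakly compact set $K\subseteq L_1([0,1],X)$ to take most of their values near one weakly compact subset of $X$. Remark~\ref{rem:values} shows how badly this can fail, and the answer to the question is negative.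

\begin{theorem}\label{thm:A}
There is a separable Banach space $X$ with a $1$-unconditional basis which has the Schur property, and hence is SWCG, such that $L_1([0,1],X)$ is not SWCG.
\end{theorem}

\begin{theorem}\label{thm:B}
The space $X$ constructed for Theorem~\ref{thm:A} has the following properties.
\begin{enumerate}
\item[(i)] Let $J:L_1([0,1],X)\to Z$ be an isomorphic embedding into a Banach space $Z$ with $\|Jf\|\ge c\|f\|$ for all $f$, where $c>0$. For every sequence $(G_n)$ of weakly compact subsets of $Z$ and all $0<\varepsilon_n<c$ there is a weakly null sequence $(g_n)$ in $L_1([0,1],X)$ with $\|g_n(t)\|=1$ for all $t$ and $n$, and $Jg_n\notin G_n+\varepsilon_nB_Z$ for all $n$.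
\item[(ii)] $L_1([0,1],X)$ is not isomorphic to a subspace of any SWCG space.
\item[(iii)] For a finite non-negative measure $\mu$, the space $L_1(\mu,Y)$ is SWCG for every SWCG space $Y$ if and only if $\mu$ is purely atomic.
\end{enumerate}
\end{theorem}

For $Z=L_1([0,1],X)$ and $J$ the identity, part (i) allows any $\varepsilon_n<1$. This is sharp: $\|g_n\|=1$, so $g_n\in\{0\}+1\cdot B_Z$.

Section~\ref{sec:array} reduces (i) and (ii) to finding a doubly indexed array in $L_1([0,1],X)$ whose rows are copies of the $\ell_1$-basis and whose diagonals are weakly null. Section~\ref{sec:tree} produces the array from independent random branches of the binary tree and tests it on a simple norm that has every required property except being SWCG. Section~\ref{sec:X} repairs that norm, Section~\ref{sec:diag} shows that the array survives the repair, and Section~\ref{sec:measures} treats general measures.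

\section{Arrays with $\ell_1$ rows and weakly null diagonals}\label{sec:array}

To show that $G$ does not generate a space, we must find one weakly compact set $K$ that is contained in none of the sets $nG+\varepsilon B$. The cheapest weakly compact sets are of the form $\{g_n:n\in\mathbb N\}\cup\{0\}$ with $(g_n)$ weakly null: a weakly open set containing $0$ contains all but finitely many $g_n$. So we want to pick $g_n\notin nG+\varepsilon B$ for each $n$, from a supply of vectors so arranged that the picked sequence is weakly null whatever choices $G$ forces on us.

We use two textbook facts. By the \emph{Eberlein--\v Smulian theorem}, every sequence in a weakly compact set $K$ has a subsequence converging weakly to a point of $K$. By \emph{Mazur's theorem}, convex sets have the same closure in the weak and norm topologies; hence a weakly null sequence has finite convex combinations of arbitrarily small norm. The first lemma is a converse to the last statement.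

\begin{lemma}\label{lem:weaknull}
Let $(g_n)$ be a sequence in a Banach space $E$ such that every subsequence of $(g_n)$ has finite convex combinations of arbitrarily small norm. Then $(g_n)$ is weakly null.
\end{lemma}

\begin{proof}
Otherwise $\varphi(g_n)\not\to0$ for some $\varphi\in E^*$. Replacing $\varphi$ by $-\varphi$ or $\pm i\varphi$ if necessary, we find $\delta>0$ and a subsequence with $\operatorname{Re}\varphi(g_{n_k})\ge\delta$ for all $k$. Every convex combination $g$ of the $g_{n_k}$ satisfies $\operatorname{Re}\varphi(g)\ge\delta$, so $\|g\|\ge\delta/\|\varphi\|$, contrary to the hypothesis.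
\end{proof}

The second lemma says that a sequence with a lower $\ell_1$-estimate leaves every neighborhood of a weakly compact set whose radius is smaller than the constant of the estimate.

\begin{lemma}\label{lem:escape}
Let $(h_j)$ be a sequence in a Banach space $Z$ and let $c>0$ be such that $\|\sum_ja_jh_j\|\ge c\sum_j|a_j|$ for all finitely supported scalar sequences $(a_j)$. Let $K\subseteq Z$ be weakly compact and $0<\varepsilon<c$. Then $h_j\in K+\varepsilon B_Z$ for at most finitely many $j$.
\end{lemma}

\begin{proof}
Suppose that $h_j=k_j+b_j$ with $k_j\in K$ and $\|b_j\|\le\varepsilon$ for infinitely many $j$. By the Eberlein--\v Smulian theorem there are such indices $j_1<j_2<\cdots$ for which $(k_{j_i})_i$ converges weakly. The limit need not be $0$, so we pass to the differences $d_i=k_{j_{2i}}-k_{j_{2i+1}}$, which form a weakly null sequence. Given $\eta>0$, Mazur's theorem gives a finite convex combination with $\|\sum_i\alpha_id_i\|<\eta$. The indices $j_{2i},j_{2i+1}$ are all distinct, so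
\[
2c\le\Big\|\sum_i\alpha_i\big(h_{j_{2i}}-h_{j_{2i+1}}\big)\Big\|\le\Big\|\sum_i\alpha_id_i\Big\|+\sum_i\alpha_i\big\|b_{j_{2i}}-b_{j_{2i+1}}\big\|<\eta+2\varepsilon .
\]
Since $\eta$ is arbitrary, $c\le\varepsilon$, a contradiction.
\end{proof}

\begin{proposition}\label{prop:array}
Let $(f_{n,j})_{n,j\ge1}$ be vectors in a Banach space $E$ such that
\begin{enumerate}
\item[(R)] $\|\sum_ja_jf_{n,j}\|=\sum_j|a_j|$ for every $n$ and all finitely supported $(a_j)$;
\item[(D)] $(f_{n,j_n})_n$ is weakly null whenever $1\le j_1<j_2<\cdots$.
\end{enumerate}
Let $J:E\to Z$ be a bounded linear map with $\|Jf\|\ge c\|f\|$ for all $f$, where $c>0$. Then: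
\begin{enumerate}
\item[(a)] for all weakly compact sets $G_n\subseteq Z$ and all $0<\varepsilon_n<c$ there are $j_1<j_2<\cdots$ with $Jf_{n,j_n}\notin G_n+\varepsilon_nB_Z$ for all $n$;
\item[(b)] $Z$ is not SWCG.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Fix $n$. By (R), $\|\sum_ja_jJf_{n,j}\|\ge c\sum_j|a_j|$, so Lemma~\ref{lem:escape} shows that $Jf_{n,j}\notin G_n+\varepsilon_nB_Z$ for all large $j$. Choose such $j=j_n$ recursively with $j_n>j_{n-1}$.

(b) Suppose that $Z$ is SWCG, with $G$ as in the definition. Apply (a) with $G_n=nG$ and $\varepsilon_n=c/2$, and put $g_n=f_{n,j_n}$. By (D) the sequence $(g_n)$ is weakly null, and so is $(Jg_n)$ because $J$ is bounded. Hence $K=\{Jg_n:n\in\mathbb N\}\cup\{0\}$ is weakly compact, and $K\subseteq NG+\frac c2B_Z$ for some $N$. This contradicts $Jg_N\notin NG+\frac c2B_Z$.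
\end{proof}

A space with the Schur property contains no such array, because the diagonals are weakly null sequences of unit vectors. Our task is to find a Schur space $X$ such that the array nevertheless exists in $L_1([0,1],X)$. The array therefore has to come from the randomness that $[0,1]$ provides.

\section{Random branches of the binary tree}\label{sec:tree}

Let $T=\bigcup_{j\ge0}\{0,1\}^j$ be the binary tree. A node $v\in\{0,1\}^j$ has \emph{level} $|v|=j$. For $0\le l\le|v|$ let $v|l\in\{0,1\}^l$ consist of the first $l$ coordinates of $v$, and define $b|l$ in the same way for $b\in\{0,1\}^{\mathbb N}$. Two nodes are \emph{comparable} if one is an initial segment of the other. The \emph{branch} of $b\in\{0,1\}^{\mathbb N}$ is $A_b=\{b|j:j\ge0\}$. Let $c_{00}(T)$ be the space of finitely supported scalar families $x=(x_v)_{v\in T}$, with unit vectors $e_v$. A norm on $c_{00}(T)$ is a \emph{lattice norm} if $|x_v|\le|z_v|$ for all $v$ implies $\|x\|\le\|z\|$.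

For $t\in[0,1]$ and $k\ge1$ let $\beta_k(t)\in\{0,1\}$ be the residue of $\lfloor2^kt\rfloor$ modulo $2$, the $k$-th binary digit of $t$. Prescribing $\beta_1,\dots,\beta_k$ defines, up to the point $t=1$, an interval of length $2^{-k}$; so the $\beta_k$ are independent fair bits on $([0,1],\lambda)$. The map $(n,k)\mapsto2^{n-1}(2k-1)$ is a bijection of $\mathbb N\times\mathbb N$ onto $\mathbb N$. Put
\[
U_n(t)=\big(\beta_{2^{n-1}(2k-1)}(t)\big)_{k\ge1}\in\{0,1\}^{\mathbb N}\qquad(n\ge1).
\]
The $U_n$ use disjoint sets of digits, so they are independent random branches, and $U_n|j$ is uniformly distributed on $\{0,1\}^j$. If $Y$ is the completion of $c_{00}(T)$ in a norm with $\|e_v\|=1$, define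
\begin{equation}\label{eq:array}
f_{n,j}(t)=e_{U_n(t)|j}\qquad(n,j\ge1,\ t\in[0,1]).
\end{equation}
Each $f_{n,j}$ depends on finitely many digits, so it is a simple function in $L_1([0,1],Y)$, and $\|f_{n,j}(t)\|=1$ for every $t$.

Each single function $f_{n,j}$ is a uniformly random node of level $j$. What separates rows from diagonals is the joint behavior: the nodes of a row lie on one branch, while the nodes of a diagonal are independent. If the norm of $Y$ satisfies
\begin{equation}\label{eq:branch}
\Big\|\sum_ja_je_{b|j}\Big\|=\sum_j|a_j|\qquad\text{for all $b\in\{0,1\}^{\mathbb N}$ and finitely supported $(a_j)$,}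
\end{equation}
then (R) follows by applying \eqref{eq:branch} with $b=U_n(t)$ and integrating in $t$. The largest choice $Y=\ell_1(T)$ satisfies \eqref{eq:branch}, but its diagonals are copies of the $\ell_1$-basis too, so (D) fails. We therefore look at the smallest lattice norm satisfying \eqref{eq:branch}.

\begin{example}[the branch norm]\label{ex:branch}
Let $\|x\|_0=\sup_b\sum_j|x_{b|j}|$ and let $Y_0$ be the completion. For distinct nodes $v,w$ the norm $\|e_v+e_w\|_0$ is $2$ if they are comparable and $1$ otherwise. Let $j<k$. The nodes $U_1|j$ and $U_1|k$ are always comparable, whereas $U_1|j$ and $U_2|k$ are comparable exactly when $U_1|j=U_2|j$, an event of probability $2^{-j}$. So in $L_1([0,1],Y_0)$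
\[
\|f_{1,j}+f_{1,k}\|=2,\qquad\|f_{1,j}+f_{2,k}\|=1+2^{-j}.
\]
Now take $m$ independent nodes $s_1,\dots,s_m$, uniform on distinct levels that are all at least $l$. Each pair is comparable with probability at most $2^{-l}$. If no pair is comparable, then $\|\sum_ie_{s_i}\|_0=1$; in any case the norm is at most $m$. Hence the average $\frac1m\sum_ie_{s_i(\cdot)}$ has norm at most $\frac1m+\binom m2 2^{-l}$ in $L_1([0,1],Y_0)$. Along any subsequence of a diagonal we may take $m$ large and then $m$ terms of levels at least $l$ with $l$ much larger than $m$, so (D) holds by Lemma~\ref{lem:weaknull}, and $L_1([0,1],Y_0)$ is not SWCG.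

This is not a counterexample, because $Y_0$ is not SWCG. The nodes $v_k=0^{k-1}1$ ($k-1$ zeros followed by a one) are pairwise incomparable, so $\|\sum_ka_ke_{v_k}\|_0=\max_k|a_k|$. Thus $Y_0$ contains $c_0$ as a closed subspace and is not weakly sequentially complete.
\end{example}

We need a norm between $\|\cdot\|_0$ and the $\ell_1$-norm: large enough for the Schur property, and small enough that averages over independent random nodes stay small.

\section{The space $X$}\label{sec:X}

The branch norm is the supremum of $\sum_vy(v)|x_v|$ over the weights $y=1_{A_b}$. We enlarge the family of weights. For the Schur property we want to be able to add up infinitely many disjointly supported weights, after passing to a subsequence and at the cost of a constant factor: the sum then norms a whole sequence of disjointly supported vectors at once. For (D) we want the nodes of large weight to be concentrated above few nodes of each level $l$. This is measured by the \emph{trace} of a set $A\subseteq T$ on level $l$,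
\[
\pi_l(A)=\{v|l:\ v\in A,\ |v|\ge l\}\subseteq\{0,1\}^l .
\]
Traces are monotone in $A$, and the trace of a union is the union of the traces.

\begin{definition}
Let $W$ be the set of all $y:T\to[0,1]$ such that
\begin{equation}\label{eq:W}
\big|\pi_l(\{y\ge2^{-r}\})\big|\le(l+1)^r\qquad\text{for all integers }l,r\ge0 .
\end{equation}
For $x\in c_{00}(T)$ put $\|x\|=\sup_{y\in W}\sum_vy(v)|x_v|$, and let $X$ be the completion of $c_{00}(T)$ in this norm.
\end{definition}

For $r=0$, condition \eqref{eq:W} says that any two nodes $v,w$ of weight $1$ are comparable: take $l=\min(|v|,|w|)$. Each halving of the threshold multiplies the permitted size of the trace by $l+1$. For $r\ge l$ the condition is automatic, since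
\begin{equation}\label{eq:auto}
|\{0,1\}^l|=2^l\le(l+1)^l\le(l+1)^r\qquad(r\ge l\ge0).
\end{equation}
The family $W$ is \emph{solid}: if $y\in W$ and $0\le y'\le y$, then $y'\in W$, by monotonicity of traces. Since $\pi_l(A_b)=\{b|l\}$ has one element, $1_{A_b}\in W$ for every $b$, and then $1_A\in W$ for every subset $A$ of a branch; in particular $1_{\{v\}}\in W$.

\begin{lemma}\label{lem:basis}
The space $X$ is separable, $(e_v)_{v\in T}$ is a normalized $1$-unconditional basis of $X$, and \eqref{eq:branch} holds in $X$. The coordinate functionals and the coordinate projections $P_S$ ($S\subseteq T$ finite) have norm at most $1$, and for every $x\in X$ and $\eta>0$ there is a finite $S_0$ with $\|x-P_Sx\|<\eta$ for all finite $S\supseteq S_0$.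
\end{lemma}

\begin{proof}
The function $\|\cdot\|$ is a supremum of seminorms, and $1_{\{v\}}\in W$ together with $y\le1$ gives $\max_v|x_v|\le\|x\|\le\sum_v|x_v|$. So $\|\cdot\|$ is a norm, $\|e_v\|=1$, and the coordinate functionals extend to $X$ with norm at most $1$. It is a lattice norm, so for scalars $|\theta_v|\le1$ the map $x\mapsto(\theta_vx_v)$ is a contraction on $c_{00}(T)$ and extends to a contraction on $X$; the $P_S$ are of this form. Given $x\in X$ and $\eta>0$, choose $z\in c_{00}(T)$ with $\|x-z\|<\eta/2$ and let $S_0$ be its support. For $S\supseteq S_0$ we have $P_Sz=z$, so $\|x-P_Sx\|\le\|x-z\|+\|P_S(z-x)\|<\eta$. Thus $x=\sum_vx_ve_v$ in every enumeration of the countable set $T$, the coefficients are determined by the coordinate functionals, and the contractions above give $1$-unconditionality. Separability follows. Finally, the weight $1_{A_b}$ gives the inequality $\ge$ in \eqref{eq:branch}, and the triangle inequality gives $\le$.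
\end{proof}

Two examples show the two sides of \eqref{eq:W}.

\begin{example}[a comb]\label{ex:comb}
Let $C_k=\{0^{k-1}10^{\,j}:j\ge0\}$ for $k\ge1$. These sets are disjoint and each lies in a branch, so $1_{C_k}\in W$. Let $C=\bigcup_kC_k$ and $l\ge1$. Each $k\le l$ contributes the node $0^{k-1}10^{\,l-k}$ to $\pi_l(C)$, and all $k>l$ contribute the same node $0^l$. So $|\pi_l(C)|=l+1$. Consequently $1_C\notin W$ (take $r=0$, $l=1$), but $\frac12 1_C\in W$: the set $\{\frac121_C\ge1\}$ is empty, and $l+1\le(l+1)^r$ for $r\ge1$. Since $v_k=0^{k-1}1\in C$, we get $\|\sum_ka_ke_{v_k}\|\ge\frac12\sum_k|a_k|$. The sequence that spanned $c_0$ in Example~\ref{ex:branch} spans $\ell_1$ in $X$.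
\end{example}

\begin{example}[a full level]\label{ex:level}
For $y\in W$ and $r\ge0$, at most $(l+1)^r$ nodes of level $l$ have weight at least $2^{-r}$, because such a node belongs to its own trace on level $l$. Hence $\|2^{-l}\sum_{|v|=l}e_v\|\le2^{-r}+(l+1)^r2^{-l}$. Letting $l\to\infty$ and then $r\to\infty$, we see that these averages tend to $0$; the basis of $X$ is not equivalent to the $\ell_1$-basis.
\end{example}

The comb is the model for adding up weights. Seen from level $l$, the late terms of the sequence all have the same trace, and only about $l$ early terms have traces of their own. This multiplies the trace by a factor of order $l$, which is paid for by halving the weights. For an arbitrary sequence the late traces agree only along a subsequence. Some selection is needed: the weights $1_{\{v\}}$, $v\in T$, are disjointly supported, but $\frac121_T\notin W$ since $|\pi_2(T)|=4>3$.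

\begin{lemma}[gluing]\label{lem:glue}
Let $(y_k)_{k\ge1}$ be elements of $W$ with pairwise disjoint supports. Then there are $k_1<k_2<\cdots$ such that $y=\frac12\sum_iy_{k_i}$ belongs to $W$.
\end{lemma}

\begin{proof}
Put $A_k^r=\{y_k\ge2^{-r}\}$. For fixed $l\ge1$ the tuple $(\pi_l(A_k^r))_{0\le r<l}$ takes finitely many values as $k$ varies. So we can choose infinite sets $\mathbb N\supseteq M_1\supseteq M_2\supseteq\cdots$ such that this tuple does not depend on $k\in M_l$. Choose $k_1<k_2<\cdots$ with $k_i\in M_i$; then $k_i\in M_l$ for all $i\ge l$. Since the supports are disjoint, $y$ takes values in $[0,\frac12]$. We check \eqref{eq:W}.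

If $r=0$, then $\{y\ge1\}=\emptyset$. If $r\ge l$, use \eqref{eq:auto}. Let $1\le r<l$. By disjointness of the supports, $y(v)\ge2^{-r}$ holds exactly when $y_{k_i}(v)\ge2^{-(r-1)}$ for some $i$, so
\[
\pi_l(\{y\ge2^{-r}\})=\bigcup_{i<l}\pi_l\big(A_{k_i}^{r-1}\big)\ \cup\ \bigcup_{i\ge l}\pi_l\big(A_{k_i}^{r-1}\big).
\]
The sets with $i\ge l$ coincide, because $k_i\in M_l$ and $r-1<l$. So the right side is a union of at most $(l-1)+1=l$ sets, each with at most $(l+1)^{r-1}$ elements by \eqref{eq:W} for $y_{k_i}$. The total is at most $l(l+1)^{r-1}\le(l+1)^r$.
\end{proof}

The proof shows what the bound $(l+1)^r$ is for. It is at least $1$, which admits the branches. It grows by a factor of at least $l$ from $r-1$ to $r$, which absorbs the gluing. It exceeds $2^l$ for $r\ge l$, so only finitely many traces have to be stabilized on each level. And for fixed $r$ it is polynomial in $l$, which is what Example~\ref{ex:level} and Lemma~\ref{lem:indep} use.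

\begin{proposition}\label{prop:schur}
$X$ has the Schur property.
\end{proposition}

\begin{proof}
Suppose not. Then there are $\delta>0$ and a weakly null sequence $(x_n)$ with $\|x_n\|\ge\delta$ for all $n$. We first replace a subsequence by disjointly supported vectors. For finite $S$ we have $\|P_Sx_n\|\le\sum_{v\in S}|(x_n)_v|\to0$, since the coordinate functionals are continuous. Put $S_0=\emptyset$ and $n_0=0$. Given the finite set $S_{k-1}$ and $n_{k-1}$, choose $n_k>n_{k-1}$ with $\|P_{S_{k-1}}x_{n_k}\|<2^{-k}$, and then, by Lemma~\ref{lem:basis}, a finite $S_k\supseteq S_{k-1}$ with $\|x_{n_k}-P_{S_k}x_{n_k}\|<2^{-k}$. The vectors $u_k=P_{S_k\setminus S_{k-1}}x_{n_k}$ have disjoint finite supports, and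
\[
\|x_{n_k}-u_k\|\le\|x_{n_k}-P_{S_k}x_{n_k}\|+\|P_{S_{k-1}}x_{n_k}\|<2^{1-k}.
\]
So $(u_k)$ is weakly null, and after discarding finitely many terms $\|u_k\|\ge\delta/2$.

Now we norm infinitely many $u_k$ with one functional. Choose $y_k\in W$ with $\sum_vy_k(v)|(u_k)_v|\ge\delta/4$. By solidity we may assume that $y_k$ vanishes off the support of $u_k$, so the $y_k$ have disjoint supports. Let $y=\frac12\sum_iy_{k_i}\in W$ be given by Lemma~\ref{lem:glue}. Choose scalars $|\theta_v|=1$ with $\theta_v(u_{k_i})_v=|(u_{k_i})_v|$ for $v$ in the support of $u_{k_i}$, and $\theta_v=1$ for all other $v$. The functional $\varphi(x)=\sum_vy(v)\theta_vx_v$ satisfies $|\varphi(x)|\le\sum_vy(v)|x_v|\le\|x\|$ on $c_{00}(T)$, so it extends to an element of $X^*$. On the support of $u_{k_i}$ we have $y=\frac12y_{k_i}$, hence $\varphi(u_{k_i})\ge\delta/8$ for all $i$. This contradicts the weak nullity of $(u_k)$.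
\end{proof}

\begin{lemma}\label{lem:schurSWCG}
Every separable Banach space $Y$ with the Schur property is SWCG. In particular, $X$ is SWCG.
\end{lemma}

\begin{proof}
A weakly compact set $K\subseteq Y$ is norm compact: a sequence in $K$ has a subsequence converging weakly to a point of $K$, and the convergence is in norm by the Schur property. Let $(x_k)$ be dense in $Y$, let $z_k=x_k/(k(1+\|x_k\|))$, and let $G=\{\theta z_k:0\le\theta\le1,\ k\ge1\}$. This set is norm compact: a sequence in $G$ has infinitely many terms in one segment $[0,z_k]$, or else tends to $0\in G$ because $\|z_k\|\le1/k$. Also $x_k\in nG$ when $n\ge k(1+\|x_k\|)$. Given $K$ and $\varepsilon>0$, compactness gives $N$ with $K\subseteq\{x_1,\dots,x_N\}+\varepsilon B_Y$, and so $K\subseteq nG+\varepsilon B_Y$ for large $n$.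
\end{proof}

\section{Independent nodes give weakly null sequences}\label{sec:diag}

In Example~\ref{ex:branch} a weight could charge only one of $m$ pairwise incomparable nodes. A weight in $W$ can give mass at least $2^{-r}$ to as many as $(l+1)^r$ nodes with distinct restrictions to level $l$. So the number $m$ of nodes in the average must be much larger than every power of $l$, yet small enough that $m$ independent nodes have distinct restrictions to level $l$ with high probability, which holds when $m^2$ is much smaller than $2^l$. The choice $m=2^{l/3}$ meets both demands.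

\begin{lemma}\label{lem:indep}
Let $1\le j_1<j_2<\cdots$, and let $s_n:[0,1]\to\{0,1\}^{j_n}$ be independent random variables with $s_n$ uniformly distributed on $\{0,1\}^{j_n}$. Then the sequence $g_n(t)=e_{s_n(t)}$ is weakly null in $L_1([0,1],X)$.
\end{lemma}

\begin{proof}
Fix integers $q\ge1$ and $r\ge0$. Put $l=3q$, $m=2^q$ and $I=\{l,l+1,\dots,l+m-1\}$. For $i\in I$ we have $j_i\ge i\ge l$, so the variables $s_i|l$, $i\in I$, are defined, independent, and uniform on $\{0,1\}^l$. Let $D$ be the set of $t$ for which the nodes $s_i(t)|l$, $i\in I$, are distinct. Two given ones coincide with probability $2^{-l}$, so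
\[
\lambda([0,1]\setminus D)\le\binom m2 2^{-l}\le2^{2q}2^{-3q}=2^{-q}.
\]
Let $t\in D$ and $y\in W$. The map $i\mapsto s_i(t)|l$ is injective and sends the indices $i\in I$ with $y(s_i(t))\ge2^{-r}$ into $\pi_l(\{y\ge2^{-r}\})$. By \eqref{eq:W} there are at most $(l+1)^r$ such indices; each contributes at most $1$ to $\sum_{i\in I}y(s_i(t))$, and each other index contributes less than $2^{-r}$. The nodes $s_i(t)$ lie on different levels and so are distinct, which gives
\[
\Big\|\frac1m\sum_{i\in I}g_i(t)\Big\|=\sup_{y\in W}\frac1m\sum_{i\in I}y(s_i(t))\le2^{-r}+\frac{(l+1)^r}m\qquad(t\in D).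
\]
Off $D$ the left side is at most $1$. Integrating,
\[
\Big\|\frac1m\sum_{i\in I}g_i\Big\|_{L_1([0,1],X)}\le2^{-r}+\big((3q+1)^r+1\big)2^{-q}.
\]
Given $\eta>0$, choose $r$ with $2^{-r}<\eta/2$ and then $q$ so large that the second term is below $\eta/2$. Thus $(g_n)$ has convex combinations of arbitrarily small norm. A subsequence $(s_{n_k})_k$ satisfies the same hypotheses, with levels $j_{n_1}<j_{n_2}<\cdots$, so the same is true of every subsequence of $(g_n)$. Lemma~\ref{lem:weaknull} finishes the proof.
\end{proof}

Both hypotheses matter. Without independence the conclusion fails for $s_n=U_1|n$, which gives the $\ell_1$-basis by \eqref{eq:branch}. If all levels equal a fixed $j$, the bounded functional $f\mapsto\int\sum_{|v|=j}f(t)_v\,dt$ takes the value $1$ at every $g_n$.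

\begin{proof}[Proof of Theorem~\ref{thm:A} and of Theorem~\ref{thm:B}(i), (ii)]
By Lemma~\ref{lem:basis}, Proposition~\ref{prop:schur} and Lemma~\ref{lem:schurSWCG}, $X$ is separable, has a $1$-unconditional basis and the Schur property, and is SWCG. Consider the array \eqref{eq:array} in $E=L_1([0,1],X)$. It satisfies (R) because \eqref{eq:branch} holds in $X$. If $1\le j_1<j_2<\cdots$, the variables $s_n=U_n|j_n$ are independent and uniform on $\{0,1\}^{j_n}$, so (D) holds by Lemma~\ref{lem:indep}.

Given $J$, $(G_n)$ and $(\varepsilon_n)$ as in (i), take $j_1<j_2<\cdots$ from Proposition~\ref{prop:array}(a) and put $g_n=f_{n,j_n}$. Then $Jg_n\notin G_n+\varepsilon_nB_Z$, the sequence $(g_n)$ is weakly null by (D), and $\|g_n(t)\|=1$ for all $t$ and $n$. This proves (i). Part (ii) is Proposition~\ref{prop:array}(b), and its case $Z=E$, with $J$ the identity, completes the proof of Theorem~\ref{thm:A}.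
\end{proof}

\begin{remark}\label{rem:values}
The weak nullity of $g_n=f_{n,j_n}$ is invisible in the values of the functions. Let $L\subseteq X$ be weakly compact, hence norm compact, and let $\varepsilon<\frac12$. Since $\|e_v-e_w\|\ge1$ for $v\ne w$, points of $L$ within distance $\varepsilon$ of distinct basis vectors are at distance at least $1-2\varepsilon$ from each other, so only finitely many $e_v$ lie in $L+\varepsilon B_X$. As $j_n\to\infty$, for large $n$ no value of $g_n$ lies in $L+\varepsilon B_X$. Moreover, for each fixed $t$, Lemma~\ref{lem:glue} applied to the weights $1_{\{U_n(t)|j_n\}}$ gives $n_1<n_2<\cdots$ with $\|\sum_ia_ig_{n_i}(t)\|\ge\frac12\sum_i|a_i|$. The indices $n_i$ depend on $t$, and Lemma~\ref{lem:indep} shows that no choice of them works for all $t$ in a set of positive measure: on such a set $P$ every convex combination of the $g_{n_i}$ would have norm at least $\lambda(P)/2$.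
\end{remark}

\section{General finite measures}\label{sec:measures}

Let $(\Omega,\Sigma,\mu)$ be a finite measure space. A set $A\in\Sigma$ is an \emph{atom} if $\mu(A)>0$ and every measurable $B\subseteq A$ has measure $0$ or $\mu(A)$. The measure $\mu$ is \emph{purely atomic} if every set of positive measure contains an atom. By \emph{Sierpi\'nski's theorem}, if a measurable set $\Omega_0$ contains no atom, then every measurable $A\subseteq\Omega_0$ has measurable subsets of every measure in $[0,\mu(A)]$. The only feature of $[0,1]$ used so far is a sequence of independent fair bits, and this theorem provides one on $\Omega_0$.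

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
Let $\mu$ be purely atomic and let $Y$ be SWCG. Take a maximal family of pairwise disjoint atoms. It is countable, say $(A_i)_{i\in I}$, because at most $n\mu(\Omega)$ of its members have measure at least $1/n$. By maximality $\Omega\setminus\bigcup_iA_i$ contains no atom, so it is null. A simple function is almost everywhere constant on an atom $A_i$, since exactly one piece of a finite measurable partition of $A_i$ has positive measure. If $f$ is an almost everywhere limit of simple functions $f_k$, and $f_k=c_k$ almost everywhere on $A_i$, then off a null subset of $A_i$ we have $f=\lim_kc_k$; call this value $f(A_i)$. The map $f\mapsto(\mu(A_i)f(A_i))_{i\in I}$ is linear, preserves the norm because $\int\|f\|\,d\mu=\sum_i\mu(A_i)\|f(A_i)\|$, and maps onto the $\ell_1$-sum of $|I|$ copies of $Y$, the preimage of $(w_i)$ being $\sum_i\mu(A_i)^{-1}1_{A_i}w_i$. This sum of countably many SWCG spaces is SWCG, and so is $L_1(\mu,Y)$.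

Now suppose that $\mu$ is not purely atomic. Then some $\Omega_0\in\Sigma$ with $\mu(\Omega_0)>0$ contains no atom. Let $\nu$ be the probability measure $\mu(\cdot)/\mu(\Omega_0)$ on $\Omega_0$. We construct a measurable $\rho:\Omega_0\to[0,1]$ that carries $\nu$ to $\lambda$. By Sierpi\'nski's theorem we can halve repeatedly: there are measurable sets $\Omega_0^v$, $v\in T$, such that the set for the root is $\Omega_0$, each $\Omega_0^v$ is the disjoint union of $\Omega_0^{v0}$ and $\Omega_0^{v1}$, and $\nu(\Omega_0^v)=2^{-|v|}$. For $\omega\in\Omega_0$ let $\gamma(\omega)\in\{0,1\}^{\mathbb N}$ be the unique sequence with $\omega\in\Omega_0^{\gamma(\omega)|j}$ for all $j$. Then $\gamma$ under $\nu$ and $(\beta_k)_k$ under $\lambda$ give the same mass $2^{-|v|}$ to the cylinder determined by $v$, so they have the same law. Hence $\rho=\sum_k2^{-k}\gamma_k$ has the law of $\sum_k2^{-k}\beta_k(t)$, which equals $t$ for $t<1$; that is, $\nu(\rho^{-1}(B))=\lambda(B)$ for all Borel sets $B\subseteq[0,1]$.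

For a simple function $f=\sum_i1_{B_i}x_i$ with disjoint Borel sets $B_i$ and $x_i\in X$, put $Jf=\mu(\Omega_0)^{-1}(f\circ\rho)1_{\Omega_0}$. Then $J$ is linear and
\[
\|Jf\|_{L_1(\mu,X)}=\sum_i\nu(\rho^{-1}(B_i))\|x_i\|=\sum_i\lambda(B_i)\|x_i\|=\|f\|_{L_1([0,1],X)} .
\]
Such functions are dense in $L_1([0,1],X)$, so $J$ extends to an isometric embedding of $L_1([0,1],X)$ into $L_1(\mu,X)$. By Theorem~\ref{thm:B}(ii), $L_1(\mu,X)$ is not SWCG, although $X$ is.
\end{proof}

\begin{thebibliography}{1}
\bibitem{Rodriguez} Jos\'e Rodr\'iguez, \emph{On weak compactness in projective tensor products}, arXiv:2206.08651 (2022).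
\end{thebibliography}
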